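# Right $F$-injective rings that are not right $FP$-injective

## A strict hierarchy of extension properties

Rings are associative with identity and modules are unital. For $a\in R$ write $r(a)=\{b\in R: ab=0\}$. The right module $R_R^d$ consists of columns of length $d$.

**Theorem 1.** For $d\ge 1$ call a ring $R$ *right $F_d$-injective* if every $R$-homomorphism from a finitely generated submodule of $R_R^d$ to $R_R$ extends to a homomorphism $R_R^d\to R_R$. Let $k$ be a field and let $m\ge 1$. There is a $k$-algebra $R$ that is right $F_m$-injective but not right $F_{m+1}$-injective. More precisely, there are $s_0,\dots,s_m\in R$ with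
$$\bigcap_{i=0}^m r(s_i)=0,\qquad \sum_{i=0}^m Rs_i\neq R. \tag{1}$$
Thus, with $s=(s_0,\dots,s_m)^T\in R^{m+1}$, the rule $f(sr)=r$ is a well-defined homomorphism $f:sR\to R$ on a cyclic free submodule of $R_R^{m+1}$, and it does not extend to $R_R^{m+1}$.

First, why (1) gives the last sentence. If $sr=sr'$, then $s_i(r-r')=0$ for all $i$, so $r=r'$ by the first half of (1); hence $f$ is well defined and $sR\cong R$ is free. A homomorphism of right modules $R^{m+1}_R\to R_R$ is left multiplication by a row $(u_0,\dots,u_m)$, where $u_i$ is the image of the $i$-th basis vector. If it extended $f$, then $\sum u_is_i=f(s)=1$, against the second half of (1). So we need a ring that satisfies (1) and is right $F_m$-injective.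

A ring is *right $F$-injective* if every homomorphism from a finitely generated right ideal to $R_R$ extends to $R_R$; this is exactly $F_1$. It is *right $FP$-injective* if for every free right module $F$ and every finitely generated submodule $N\subseteq F$, every homomorphism $N\to R$ extends to $F$. This means $F_d$ for all $d$. Indeed, taking $F=R^d$ gives one direction. Conversely, finitely many generators of $N$ involve finitely many basis elements of $F$, so $N$ lies in a direct summand $R^d$ of $F$; extend to $R^d$ first, and then by $0$ on the complementary summand.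

Clearly $FP$-injective rings are $F$-injective. Liang Shen and Jianlong Chen, in "Strongly Goldie Dimension" (arXiv:math/0510175, 2005), state as unknown whether the converse holds. The case $m=1$ of Theorem 1 says that it does not.

**Corollary 2.** There is a right $F$-injective ring that is not right $FP$-injective.

Theorem 1 says more. The implication $F_{d+1}\Rightarrow F_d$ always holds: view $N\subseteq R^d\subseteq R^{d+1}$, extend to $R^{d+1}$ and restrict. Theorem 1 says that none of these implications reverses, over any field, and that the failure can be seen on a cyclic free submodule of $R^{m+1}$. You may put $m=1$ throughout the lecture.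

## Extending a map means solving $xG=h$

For a matrix $G\in R^{m\times q}$, the right module generated by its columns is $GR^q\subseteq R^m_R$. We turn $F_m$-injectivity into a statement about linear equations over $R$.

**Lemma 3.** A ring $R$ is right $F_m$-injective if and only if for all $q\ge1$, $G\in R^{m\times q}$ and rows $h\in R^q$, one of the following holds: there is a row $x\in R^m$ with $xG=h$, or there is a column $y\in R^q$ with $Gy=0$ and $hy\ne0$.

*Proof.* Suppose $R$ is right $F_m$-injective and no such $y$ exists. Then $Gy\mapsto hy$ is a well-defined homomorphism $GR^q\to R$. It extends to $R^m$, that is, to left multiplication by some row $x$. So $xGy=hy$ for all $y$, and $xG=h$.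

Conversely, let $N\subseteq R^m_R$ be generated by the columns of $G\in R^{m\times q}$, let $f:N\to R$ be a homomorphism, and put $h_i=f(Ge_i)$. If $Gy=0$, then $hy=\sum f(Ge_i)y_i=f(Gy)=0$, so the second alternative fails. Hence $h=xG$ for some $x$, and $f(Gy)=hy=x(Gy)$, so $v\mapsto xv$ extends $f$. $\square$

Some small examples.

* Over a field the lemma is linear algebra: if $h$ vanishes on $\ker G$, then $h$ lies in the row space of $G$. So a field is $F_m$-injective for all $m$.
* $\mathbb Z$ is not $F$-injective: take $G=(2)$, $h=(1)$. No $x$ has $2x=1$, and $2y=0$ forces $y=0$.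
* $k[t]/(t^2)$ is $F$-injective. Its ideals are $0$, $(t)$ and the whole ring. A map $(t)\to k[t]/(t^2)$ sends $t$ to an element killed by $t$, that is, to $\lambda t$ with $\lambda\in k$, and multiplication by $\lambda$ extends it.
* $k[s_0,\dots,s_m]$ is not $F$-injective: take $G=(s_0)$, $h=(1)$. But it satisfies (1). It will be our starting point.

## Splitting off one coordinate, and where this stops

The natural attempt to prove $F_1\Rightarrow F_d$ is induction on $d$: extend the map on the part of $N$ whose last coordinate is $0$, subtract, and extend what remains. With one extra hypothesis this works. Recall that a ring is *right coherent* if every finitely generated right ideal is finitely presented, and that if $N\to J$ is onto with $N$ finitely generated and $J$ finitely presented, then its kernel is finitely generated.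

**Proposition 4.** If $R$ is right coherent and right $F$-injective, then $R$ is right $FP$-injective.

*Proof.* We show $F_d$ by induction on $d$; $F_1$ is given. Let $d\ge2$, let $N\subseteq R^d$ be finitely generated and let $f:N\to R$. Let $J\subseteq R$ be the image of $N$ under the last coordinate $\pi_d$, and let $N_1=N\cap(R^{d-1}\oplus0)$ be the kernel of $N\to J$. The right ideal $J$ is finitely generated, hence finitely presented, so $N_1$ is finitely generated. By induction there is $g:R^{d-1}\to R$ that agrees with $f$ on $N_1$. Let $g'$ be $g$ composed with the projection of $R^d$ to its first $d-1$ coordinates. Then $f-g'|_N$ vanishes on $N_1$, so it equals $e\circ\pi_d$ for some $e:J\to R$. By $F$-injectivity $e$ extends to $e':R\to R$, and $g'+e'\pi_d$ extends $f$. $\square$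

Without coherence the argument stops at one point only: $N_1$ need not be finitely generated. Look at this on the map of Theorem 1 with $m=1$. Here $N=sR$ and $N_1=\{sr:s_1r=0\}=s\,r(s_1)\cong r(s_1)$. Suppose $R$ is right $F$-injective, $r(s_0)\cap r(s_1)=0$ and $r(s_1)$ is finitely generated. Then $s_0b\mapsto b$ for $b\in r(s_1)$ is well defined on the finitely generated right ideal $s_0r(s_1)$. So it is left multiplication by some $u_0$, and $(1-u_0s_0)b=0$ for all $b\in r(s_1)$. Now $s_1a\mapsto(1-u_0s_0)a$ is well defined on $s_1R$, so $1-u_0s_0=u_1s_1$ for some $u_1$. Thus $1\in Rs_0+Rs_1$.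

So in the ring we want for $m=1$, neither $r(s_0)$ nor $r(s_1)$ can be finitely generated. The ring has to contain a large supply of annihilators, and it has to be built. By Proposition 4, the rings of Theorem 1 are not right coherent.

## Torsionfree modules and closures

The plan is to start from $k[s_0,\dots,s_m]$ and, for each pair $(G,h)$, to adjoin either a multiplier $x$ with $xG=h$ or an annihilator $y$ with $Gy=0\ne hy$, while keeping (1). We need language for what the first half of (1) forces.

Let $R$ be a $k$-algebra with chosen elements $s_0,\dots,s_m$. For *left* modules, $R^n$ consists of rows. For $C\in R^{p\times n}$, $R^pC\subseteq R^n$ is the left submodule generated by the rows of $C$. For a left module $W$, $W^n$ consists of columns, and $Cw\in W^p$ for $w\in W^n$.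

**Definition (torsionfree).** A left $R$-module $W$ is *torsionfree* (tf) if $s_iw=0$ for all $i$ implies $w=0$.

Submodules, products and direct sums of tf modules are tf. The first half of (1) says that ${}_RR$ is tf. Over $P=k[s_0,s_1]$, the modules $P$ and $P/(s_0)\cong k[s_1]$ are tf, while $P/(s_0,s_1)$ is not.

**Definition (closure).** For a submodule $N$ of a left module $E$, let $\overline N$ be the intersection of all submodules $N'\supseteq N$ of $E$ with $E/N'$ tf.

Since $E/\overline N$ embeds in the product of these modules $E/N'$, it is tf. So $\overline N$ is the smallest submodule containing $N$ with tf quotient. For example, $\overline{Rs_0+\dots+Rs_m}=R$ always: if $N'$ contains all $s_i=s_i\cdot1$ and $R/N'$ is tf, then $1\in N'$. On the other hand, over $P=k[s_0,s_1]$ and for any $c\in P$, $\overline{Pc}=Pc$: if $c\ne0$ divides $s_0d$ and $s_1d$, then it divides $\gcd(s_0d,s_1d)=d$ (up to a unit), so $P/Pc$ is tf; for $c=0$ use that $P$ is a domain.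

**Lemma 5.** If $\theta:E\to W$ is $R$-linear, $W$ is tf and $\theta(N)=0$, then $\theta(\overline N)=0$.

*Proof.* $E/\ker\theta$ embeds in $W$, so it is tf, and $\ker\theta\supseteq N$. Hence $\overline N\subseteq\ker\theta$. $\square$

## What a multiplier can destroy

To keep $1\notin\sum Rs_i$ we carry a $k$-algebra homomorphism $\varepsilon:R\to k$ with $\varepsilon(s_i)=0$; applying it to $\sum u_is_i=1$ would give $0=1$. Apply $\varepsilon$ entrywise to matrices.

Suppose we try to preserve only this: ${}_RR$ is tf and $\varepsilon$ exists. Take a pair $(G,h)$ with $G\in R^{m\times q}$.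

If $h\notin\overline{R^mG}$, we shall see that an annihilator $y$ can be adjoined harmlessly. For example, over $k[s_0,s_1]$ with $G=(s_0)$, $h=(1)$, the closure of $Ps_0$ is $Ps_0$, and we may adjoin $y\neq0$ with $s_0y=0$.

If $h\in\overline{R^mG}$, there is no choice. In any extension $S$ of $R$ with ${}_SS$ tf, if $Gy=0$, then $R^q\to S$, $d\mapsto dy$, kills $R^mG$, hence kills $h$ by Lemma 5. So an annihilator is impossible, and we need $x$ with $xG=h$. If $\varepsilon$ is to extend to $x$, then $\varepsilon(h)=\varepsilon(x)\varepsilon(G)$. So we need: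

$$\text{if } h\in\overline{R^mG},\ \text{ then } \varepsilon(h)\text{ lies in the row space of }\varepsilon(G). \tag{2}$$

This is not automatic. Take $R=k[t]$, $m=1$, $s_0=s_1=t$, $\varepsilon(t)=0$. Then ${}_RR$ is tf, but $1\in\overline{Rt}$, so $G=(t)$, $h=(1)$ violates (2). The naive invariant fails here: the multiplier $x$ with $xt=1$ is forced and destroys (1).

So (2) has to be part of the invariant. With $q=1$ and $G=C$ a column such that $\varepsilon(C)=0$, it says that $\varepsilon(\overline{R^mC})=0$. This is a condition on $m$ equations $Cw=0$ in one unknown $w$. But it must survive the adjunction of $x$, and over the new ring the entries of $C$ look like $a+bx_jc$ and longer words. To speak about $(a+bx_jc)w=0$ over the old ring one names the intermediate values: $z=cw$, $u=x_jz$, so that $aw+bu=0$. Each occurrence of an $x$ brings two new unknowns $z,u$. It also brings the equation defining $z$, and, as it will turn out, exactly one equation concerning $u$. So the number of equations minus the number of unknowns stays the same, while both numbers grow. This suggests imposing the condition on all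 systems of $p$ equations in $n$ unknowns with $p-n\le m-1$.

## Good data

Fix $k$ and $m\ge1$. A *datum* is $(R,\varepsilon,s_0,\dots,s_m)$ with $R$ a $k$-algebra, $\varepsilon:R\to k$ a $k$-algebra homomorphism and $s_i\in\ker\varepsilon$. Let ${}_\varepsilon k$ be $k$ as a left $R$-module via $\varepsilon$.

**Definition (good).** The datum is *good* if

* **(G1)** ${}_RR$ is tf, i.e. $\bigcap_ir(s_i)=0$;
* **(G2)** whenever $n,p\ge1$, $p\le n+m-1$, $C\in R^{p\times n}$ and $\operatorname{rank}\varepsilon(C)<n$, there are a tf left module $W$, a column $w\in W^n$ and an $R$-linear $\varphi:W\to{}_\varepsilon k$ with $Cw=0$ and $\varphi(w)\ne0$ in $k^n$.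

In words: if the system $Cw=0$ has a nonzero solution modulo $\varepsilon$, then it has a solution in a tf module that some functional to $k$ still sees. For $P=k[s_0,s_1]$, $m=n=p=1$ and $C=(c)$ with $\varepsilon(c)=0$, take $W=P/Pc$, which is tf as computed above, $w=\bar1$ and $\varphi$ induced by $\varepsilon$. The datum on $k[t]$ above is not good: for $C=(t)$, $tw=0$ in a tf module gives $w=0$. The bound on $p$ cannot be relaxed to $p\le n+m$: for $n=1$, $p=m+1$ and $C=(s_0,\dots,s_m)^T$, $Cw=0$ in a tf module forces $w=0$, although $\varepsilon(C)=0$.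

**Lemma 6.** For $C\in R^{p\times n}$, the conclusion of (G2) for $C$ is equivalent to $\varepsilon(\overline{R^pC})\neq k^n$.

*Proof.* The set $\varepsilon(\overline{R^pC})$ is a $k$-subspace of $k^n$. If it is proper, there is a column $0\neq\psi\in k^n$ with $\varepsilon(d)\psi=0$ for all $d\in\overline{R^pC}$. Take $W=R^n/\overline{R^pC}$, which is tf, let $w_i$ be the image of $e_i$, and let $\varphi$ be induced by $d\mapsto\varepsilon(d)\psi$. This is $R$-linear because $\varepsilon(rd)\psi=\varepsilon(r)\varepsilon(d)\psi$. The entries of $Cw$ are the images of the rows of $C$, so $Cw=0$, and $\varphi(w)=\psi\ne0$.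

Conversely, given $W,w,\varphi$, the map $R^n\to W$, $d\mapsto dw$, kills $R^pC$, hence $\overline{R^pC}$ by Lemma 5. Applying $\varphi$ gives $\varepsilon(d)\varphi(w)=0$ for all $d\in\overline{R^pC}$. Since $\varphi(w)\neq0$, the subspace is proper. $\square$

The next lemma shows that (G2) contains condition (2).

**Lemma 7.** Let $R$ be good, $G\in R^{m\times q}$ and $h\in\overline{R^mG}\subseteq R^q$. Then $\varepsilon(h)=\xi\varepsilon(G)$ for some row $\xi\in k^m$.

*Proof.* Otherwise $\varepsilon(h)$ is not in the row space of $\varepsilon(G)$, so there is a column $v\in k^q$ with $\varepsilon(G)v=0$ and $\varepsilon(h)v=1$. Put $C=Gv\in R^{m\times1}$. Here $p=m$, $n=1$, so $p\le n+m-1$, and $\operatorname{rank}\varepsilon(C)=0<1$. Take $W,w,\varphi$ from (G2). The $R$-linear map $R^q\to W$, $e_i\mapsto v_iw$, sends $d$ to $(dv)w$. It kills the rows of $G$, since $(Gv)w=Cw=0$. By Lemma 5 it kills $h$, so $(hv)w=0$ and $0=\varepsilon(hv)\varphi(w)=\varphi(w)\neq0$, a contradiction. $\square$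

An *extension* of good data is an injective $k$-algebra map $R\hookrightarrow S$, with $S$ good too, compatible with $\varepsilon$ and with the $s_i$. We shall treat it as an inclusion. Because $R$ will be built transfinitely, we need unions.

**Lemma 8.** The union $R$ of a chain of good data $R_\alpha$ (under extensions) is good.

*Proof.* (G1): if $s_ir=0$ for all $i$, then $r$ lies in some $R_\alpha$, so $r=0$.

(G2): let $C\in R^{p\times n}$ be as in (G2). Discarding an initial part of the chain, we may assume that $C$ has entries in every $R_\alpha$. Let $N_\alpha=\overline{R_\alpha^pC}\subseteq R_\alpha^n$, the closure taken over $R_\alpha$. For $\alpha\le\beta$, $R_\beta^n/N_\beta$ is tf also as an $R_\alpha$-module, because the $s_i$ are the same. So Lemma 5, applied to $R_\alpha^n\to R_\beta^n/N_\beta$, gives $N_\alpha\subseteq N_\beta$. By Lemma 6 the $\varepsilon(N_\alpha)$ form a chain of proper subspaces of the finite-dimensional space $k^n$, so their union is one of them, and is proper.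

Let $N=\bigcup N_\alpha$. It is an $R$-submodule of $R^n$: given $r\in R$ and $d\in N$, both live at a common $\alpha$. It contains the rows of $C$. If $d\in R^n$ and $s_id\in N$ for all of the finitely many $i$, then for large $\alpha$ we have $d\in R_\alpha^n$ and all $s_id\in N_\alpha$, so $d\in N_\alpha$ because $R_\alpha^n/N_\alpha$ is tf. Thus $R^n/N$ is tf and $\overline{R^pC}\subseteq N$. Hence $\varepsilon(\overline{R^pC})\subseteq\varepsilon(N)\neq k^n$, and Lemma 6 applies. $\square$

## The polynomial ring is good, by a height bound

We use one theorem of commutative algebra. For a $p\times n$ matrix $C$ over a commutative ring let $I_n(C)$ be the ideal generated by its $n\times n$ minors ($I_n(C)=0$ if $p<n$). The Eagon–Northcott height theorem (Matsumura, *Commutative Ring Theory*, Thm. 13.10) says, for maximal minors: over a Noetherian ring, if $p\ge n$, then every minimal prime of $I_n(C)$ has height at most $p-n+1$. When $p=n$ this is Krull's principal ideal theorem for $\det C$.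

**Lemma 9.** $P=k[s_0,\dots,s_m]$ (commutative polynomials), with $\varepsilon(s_i)=0$, is good.

*Proof.* (G1) holds because $P$ is a domain. Let $C\in P^{p\times n}$ be as in (G2), and let $\mathfrak a=(s_0,\dots,s_m)$, a maximal ideal. Put
$$N=\{d\in P^n:\ \mathfrak a^ed\subseteq P^pC\text{ for some }e\}.$$
If $s_id\in N$ for all $i$, choose a common $e$ with $\mathfrak a^es_id\subseteq P^pC$; then $\mathfrak a^{e+1}d\subseteq P^pC$, so $d\in N$. Thus $P^n/N$ is tf and $\overline{P^pC}\subseteq N$. By Lemma 6 it suffices to show $\varepsilon(N)\ne k^n$.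

Suppose $\varepsilon(N)=k^n$. The kernel of $\varepsilon$ on $P^n$ is $\mathfrak aP^n$, so $N+\mathfrak aP^n=P^n$. Let $A=P_{\mathfrak a}$. By Nakayama $N_{\mathfrak a}=A^n$. Since $N$ is finitely generated, one exponent $e$ works for all of $N$, so $\mathfrak a^eA^n\subseteq A^pC$. So $Y=A^n/A^pC$ is killed by $\mathfrak a^e$, and its support is contained in $\{\mathfrak aA\}$. Also $Y\ne0$, because $Y/\mathfrak aY\cong k^n/k^p\varepsilon(C)\ne0$ by $\operatorname{rank}\varepsilon(C)<n$. So $\operatorname{Supp}Y=\{\mathfrak aA\}$.

On the other hand, $\operatorname{Supp}Y$ is the set of primes containing $I_n(C)$. Indeed, for a prime $\mathfrak q$ of $A$, by Nakayama $Y_{\mathfrak q}=0$ if and only if $C$ has rank $n$ over the residue field of $\mathfrak q$, that is, if and only if some $n\times n$ minor is not in $\mathfrak q$. So $\mathfrak aA$ is the only prime of $A$ containing $I_n(C)$. Its height is $m+1$.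

If $p<n$, then $I_n(C)=0$ and the zero ideal is another such prime, a contradiction. If $p\ge n$, then $\mathfrak aA$ is a minimal prime of $I_n(C)$, so $m+1\le p-n+1\le m$, a contradiction. $\square$

For $m=1$ the second case has $p=n$, and the contradiction is that $\det C$ cannot cut out the origin of the plane.

## Adjoining an annihilator: the tensor ring

Recall that for an $R$-bimodule $B$ the tensor ring is $T_R(B)=R\oplus B\oplus(B\otimes_RB)\oplus\cdots$, with multiplication by concatenation. For $R=k$ and $B=k^n$ this is the free algebra on $n$ letters.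

**Lemma 10.** Let $R$ be good, $G\in R^{m\times q}$, $h\in R^q$ and $h\notin\overline{R^mG}$. There are a good extension $S$ of $R$ and a column $y\in S^q$ with $Gy=0$ and $hy\neq0$.

*Proof.* Let $M=R^q/\overline{R^mG}$, a tf left module. Let $B=M\otimes_kR$ with $a(\mu\otimes r)b=a\mu\otimes rb$; the field $k$ acts centrally. Let $S=T_R(B)$, a $k$-algebra containing $R$.

**Step 1: (G1).** We find the left $R$-structure of $S$. For $j\ge1$, cancelling $R\otimes_R$ repeatedly,
$$B^{\otimes_Rj}\cong M\otimes_k\bigl(M^{\otimes_k(j-1)}\otimes_kR\bigr),$$
with $R$ acting from the left on the first factor. This is a direct sum of copies of $M$. So ${}_RS$ is a direct sum of $R$ and copies of $M$, hence tf. Since being tf involves only the action of $s_0,\dots,s_m\in R$, ${}_SS$ is tf.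

**Step 2: (G2).** We pull solutions back from $R$. Let $\pi:S\to R$ be the ring retraction killing $B$, and put $\varepsilon_S=\varepsilon\pi$. If $C$ over $S$ is as in (G2), then $\varepsilon(\pi(C))=\varepsilon_S(C)$, so $\pi(C)$ satisfies the hypotheses over $R$. Take the resulting $W,w,\varphi$ and let $S$ act on $W$ via $\pi$. Then $W$ is tf over $S$, $Cw=\pi(C)w=0$, and $\varphi(\sigma w')=\varepsilon(\pi(\sigma))\varphi(w')=\varepsilon_S(\sigma)\varphi(w')$, so $\varphi$ is $S$-linear. Thus $S$ is good and extends $R$.

**Step 3: the annihilator.** Put $y_i=\bar e_i\otimes1\in B$. For $d\in R^q$ we get $dy=\bar d\otimes1$, which is $0$ if and only if $\bar d=0$, i.e. $d\in\overline{R^mG}$. So $Gy=0$ and $hy\ne0$. $\square$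

With $R=k[s_0,s_1]$, $m=1$, $G=(s_0)$, $h=(1)$ we have $M\cong k[s_1]$, and we obtain $y\ne0$ with $s_0y=0$, while $s_1y\ne0$.

## Adjoining a multiplier

**Lemma 11.** Let $R$ be good, $G\in R^{m\times q}$ and $h\in\overline{R^mG}$. There are a good extension $S$ of $R$ and a row $x\in S^m$ with $xG=h$.

The ring $S$ will be the obvious one. The work is in proving it good. We begin with two preparations.

**Step 1: normalizing $\varepsilon(h)=0$.** This is where Lemma 7 enters: it gives $\xi\in k^m$ with $\varepsilon(h)=\xi\varepsilon(G)$. Then $h-\xi G\in\overline{R^mG}$ and $\varepsilon(h-\xi G)=0$. If $x'G=h-\xi G$, then $(x'+\xi)G=h$. So we may replace $h$ by $h-\xi G$ and assume $\varepsilon(h)=0$.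

**Step 2: the ring $S$ and its modules.** The purpose is to describe $S$-modules as $R$-modules with one extra map. First,
$$\text{if $W$ is a tf left $R$-module, $v\in W^q$ and $Gv=0$, then $hv=0$.}\tag{3}$$
Indeed, $R^q\to W$, $d\mapsto dv$, kills $R^mG$, so it kills $h$ by Lemma 5. Hence $Gv\mapsto hv$ is a well-defined $k$-linear map $GW^q\to W$, where $GW^q=\{Gv:v\in W^q\}$ is a $k$-subspace of $W^m$.

Let $R\langle x_1,\dots,x_m\rangle$ be the coproduct over $k$ of $R$ and the free algebra $k\langle x_1,\dots,x_m\rangle$: it is generated by $R$ and the letters $x_j$, with no relations between the letters and $R$ except that $k$ is central (for $R=k[t]$, $m=1$ it is $k\langle t,x\rangle$). Put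
$$S=R\langle x_1,\dots,x_m\rangle\Big/\Bigl(\textstyle\sum_jx_jG_{ji}-h_i:\ 1\le i\le q\Bigr).$$
A left $S$-module is a left $R$-module $W$ with $m$ arbitrary $k$-linear maps $x_j:W\to W$ satisfying the relations. Put $X(w)=\sum_jx_jw_j$ for $w\in W^m$; this is a $k$-linear map $X:W^m\to W$, and every such map arises in this way. The relations say precisely that $X(Gv)=hv$ for all $v\in W^q$: the $i$-th relation is the case where $v$ has a single nonzero entry, in position $i$.

Define $\varepsilon_S$ on $S$ by $\varepsilon_S|_R=\varepsilon$ and $\varepsilon_S(x_j)=0$. The relations go to $-\varepsilon(h_i)=0$, so this is consistent.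

**Step 3: $S$ is a free left $R$-module with $1$ in a basis.** This will show that $R\subseteq S$ and that (G1) holds. We construct the expected normal form as a module, and compare.

Let $I=GR^q\subseteq R^m$ (columns), a right submodule. Since ${}_RR$ is tf, (3) with $W=R$ shows that $f:I\to R$, $f(Gr)=hr$, is well defined; it is right $R$-linear. Choose a $k$-complement, $R^m=I\oplus K$. Let $F=\bigoplus_{j\ge0}R\otimes_kK^{\otimes j}$, a free left $R$-module, so that $F^m=\bigoplus_jR^m\otimes_kK^{\otimes j}$. Define a $k$-linear map
$$X:F^m\to F,\qquad X\bigl((i+\kappa)\otimes\gamma\bigr)=f(i)\otimes\gamma+1\otimes\kappa\otimes\gamma\qquad(i\in I,\ \kappa\in K,\ \gamma\in K^{\otimes j}).$$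
For $r\in R^q$ we have $X(G(r\otimes\gamma))=X(Gr\otimes\gamma)=f(Gr)\otimes\gamma=hr\otimes\gamma=h(r\otimes\gamma)$. Such elements $r\otimes\gamma$ span $F^q$, so by Step 2 $F$ is a left $S$-module.

For $\kappa\in R^m$ put $x\kappa=\sum_jx_j\kappa_j\in S$. Let $\alpha:F\to S$ be the left $R$-linear map
$$r\otimes\kappa_1\otimes\dots\otimes\kappa_j\longmapsto r(x\kappa_1)\cdots(x\kappa_j).$$

*$\alpha$ is onto.* Its image contains $1$ and is closed under left multiplication by $R$. It is closed under left multiplication by $x_c$: write the column $e_cr\in R^m$ as $i+\kappa$ with $i=Gr'\in I$ and $\kappa\in K$. Then $x_cr=xi+x\kappa$, and $xi=xGr'=hr'=f(i)$. So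
$$x_cr(x\kappa_1)\cdots(x\kappa_j)=f(i)(x\kappa_1)\cdots(x\kappa_j)+(x\kappa)(x\kappa_1)\cdots(x\kappa_j)$$
lies in the image. Since $R$ and the $x_c$ generate $S$, the image is $S$.

*$\alpha$ is injective.* Let $\beta:S\to F$, $\sigma\mapsto\sigma\cdot1_F$, with $1_F$ the element $1\in R$ in degree $0$. For $\kappa\in K$, $(x\kappa)\cdot(1\otimes\gamma)=X(\kappa\otimes\gamma)=1\otimes\kappa\otimes\gamma$. Applying this repeatedly, $\beta\alpha(r\otimes\kappa_1\otimes\cdots\otimes\kappa_j)=r\otimes\kappa_1\otimes\cdots\otimes\kappa_j$. So $\beta\alpha=\mathrm{id}$.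

Hence $\alpha$ is bijective and left $R$-linear. In degree $0$ it is the natural map $R\to S$, so $R\subseteq S$. As a left $R$-module $S$ is free, so it is a direct sum of copies of ${}_RR$, hence tf, and (G1) holds for $S$.

For example, let $R=k[s_0,s_1]$, $m=1$ and $G=h=(s_0)$. Then $xs_0=s_0$ in $S$, $I=s_0R$, and we may take $K=k[s_1]$. The words $xs_1^{a_1}xs_1^{a_2}\cdots xs_1^{a_j}$ form a basis of $S$ over $R$ from the left.

It remains to prove (G2) for $S$. Let $D\in S^{p\times n}$ with $p\le n+m-1$ and $\operatorname{rank}\varepsilon_S(D)<n$.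

**Step 4: linearization.** The purpose is to replace $Dw=0$ by a system over $R$ together with conditions of the form $u=x_jz$.

Write each entry $D_{ab}$ as a finite sum of words $\omega=r_0x_{j_1}r_1\cdots x_{j_e}r_e$ with $e\ge0$ and $r_c\in R$. We reserve symbols $w_1,\dots,w_n$ for the unknowns. For each word occurrence $\omega$ with $e\ge1$ in $D_{ab}$ introduce symbols $z_{\omega,1},\dots,z_{\omega,e}$ and $u_{\omega,1},\dots,u_{\omega,e}$, with the intention that $u_{\omega,c}=x_{j_c}z_{\omega,c}$, and the relators
$$z_{\omega,e}-r_ew_b,\qquad z_{\omega,c}-r_cu_{\omega,c+1}\quad(1\le c<e).$$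
These evaluate $\omega w_b$ from the right, and the value is $r_0u_{\omega,1}$. For each row index $a$ take the relator
$$\sum_b\ \sum_{\omega\in D_{ab},\ e=0}r_0w_b+\sum_b\ \sum_{\omega\in D_{ab},\ e\ge1}r_0u_{\omega,1}.$$
Let $l$ be the number of $z$'s. Number them $z_1,\dots,z_l$, number the corresponding $u$'s $u_1,\dots,u_l$, and let $x_{j(i)}$ be the letter with intended $u_i=x_{j(i)}z_i$. Let $E=R^{n+2l}$ be the free left $R$-module on $w_1,\dots,w_n,z_1,\dots,z_l,u_1,\dots,u_l$. The $p+l$ relators, those for the indices $a$ first, are the rows of a matrix $A=(A'\,|\,A'')$, with $A'$ the columns of the $w$'s and $z$'s and $A''$ the columns of the $u$'s. Words with $e\ge1$ have $\varepsilon_S$-value $0$, so $\varepsilon_S(D_{ab})$ is the sum of $\varepsilon(r_0)$ over the words with $e=0$. Hence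
$$\varepsilon(A')=\begin{pmatrix}\varepsilon_S(D)&0\\ *&I_l\end{pmatrix}.\tag{4}$$
By construction: if the relators hold for elements of some $S$-module, and $u_i=x_{j(i)}z_i$ there for all $i$, then $D(w_1,\dots,w_n)^T=0$ there.

For $p=n=1$ and $D=(a+bx_1c)$ we get $l=1$, with relators $aw+bu$ and $z-cw$. With columns ordered $w,z,u$,
$$A=\left(\begin{array}{cc|c}a&0&b\\-c&1&0\end{array}\right).$$

**Step 5: the module $W$.** We want a tf quotient $W$ of $E$ in which the relators hold, with a map $X$ such that $X(Gv)=hv$ for all $v\in W^q$ and $x_{j(i)}\bar z_i=\bar u_i$. These two demands on $X$ conflict if a combination of the $z$'s, suitably placed in $W^m$, happens to lie in $GW^q$. When this happens we impose the equality that it forces. That shrinks $W$ and may create new coincidences, so we iterate.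

Let $z_i^*\in E^m$ be the column with $z_i$ in position $j(i)$ and $0$ elsewhere. Let $Z=\bigoplus_ikz_i^*\subseteq E^m$, so $\dim_kZ=l$, and let $\upsilon:Z\to E$ be the $k$-linear map with $z_i^*\mapsto u_i$. Let $Q_0$ be the closure of the submodule of $E$ generated by the rows of $A$. Suppose that linearly independent $\zeta_1,\dots,\zeta_c\in Z$ and $v_1,\dots,v_c\in E^q$ have been chosen such that, with
$$\rho_j=\upsilon(\zeta_j)-hv_j\in E,\qquad Q_j=\overline{\langle\text{rows of }A,\ \rho_1,\dots,\rho_j\rangle},$$
we have $\zeta_j-Gv_j\in Q_{j-1}^m$ for $1\le j\le c$. Since $Q_0\subseteq Q_1\subseteq\cdots$, the span of $\zeta_1,\dots,\zeta_c$ is contained in the $k$-space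
$$\{\zeta\in Z:\ \zeta\in GE^q+Q_c^m\}.$$
If the two are equal, stop. Otherwise choose $\zeta_{c+1}$ in this space but not in the span, and $v_{c+1}\in E^q$ with $\zeta_{c+1}-Gv_{c+1}\in Q_c^m$, and continue. The $\zeta$'s are independent in $Z$, so this stops at some $c\le l$. For this $c$ put $Q=Q_c$ and $W=E/Q$, a tf module. Bars denote images in $W$ and $W^m$.

Define $X$ on $GW^q+\bar Z\subseteq W^m$ by
$$X(Gv+\bar\zeta)=hv+\overline{\upsilon(\zeta)}\qquad(v\in W^q,\ \zeta\in Z).$$
To see that this is well defined, we must show that $Gv+\bar\zeta=0$ implies $hv+\overline{\upsilon(\zeta)}=0$. If $Gv+\bar\zeta=0$, then $\bar\zeta=G(-v)\in GW^q$, so lifting to $E$ gives $\zeta\in GE^q+Q^m$. By the stopping condition $\zeta=\sum_{j\le c}\lambda_j\zeta_j$ with $\lambda_j\in k$. Since $\zeta_j-Gv_j\in Q^m$, we get $\bar\zeta=G\bigl(\sum\lambda_j\bar v_j\bigr)$. By (3), $hv'$ depends only on $Gv'$ for $v'\in W^q$, and $G(-v)=G(\sum\lambda_j\bar v_j)$, so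
$$-hv=h\sum_j\lambda_j\bar v_j=\sum_j\lambda_j\overline{\upsilon(\zeta_j)}=\overline{\upsilon(\zeta)},$$
where the middle equality holds because $\rho_j\in Q$. This is what we wanted.

Extend $X$ to $W^m$ by $0$ on a $k$-complement of $GW^q+\bar Z$. Since $X(Gv)=hv$ for all $v\in W^q$, $W$ is now a left $S$-module by Step 2. It is tf, and $x_{j(i)}\bar z_i=X(\bar z_i^*)=\bar u_i$. The relators hold in $W$, so $D\bar w=0$ for $\bar w=(\bar w_1,\dots,\bar w_n)^T$.

**Step 6: the matrix to which (G2) for $R$ is applied.** We still need the functional $\varphi$. For it to be $S$-linear it must kill $X(W^m)$, in particular all $\bar u_i$. So it should kill the rows of $A$, the $\rho_j$, and all of $\upsilon(Z)$. We count the equations.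

Complete $\zeta_1,\dots,\zeta_c$ to a basis $\zeta_1,\dots,\zeta_l$ of $Z$. Let $\hat C$ be the matrix with $n+2l$ columns whose rows are the $p+l$ rows of $A$, then $\rho_1,\dots,\rho_c$, then $\upsilon(\zeta_{c+1}),\dots,\upsilon(\zeta_l)$. It has
$$(p+l)+c+(l-c)=p+2l\le(n+2l)+m-1$$
rows. Since $\varepsilon(h)=0$, we have $\varepsilon(hv_j)=0$, so $\varepsilon(\rho_j)=\varepsilon(\upsilon(\zeta_j))$ and
$$\varepsilon(\hat C)=\begin{pmatrix}\varepsilon(A')&\varepsilon(A'')\\0&T\end{pmatrix},$$
where $T\in GL_l(k)$ expresses $\zeta_1,\dots,\zeta_l$ in the basis $z_1^*,\dots,z_l^*$. Because $\operatorname{rank}\varepsilon_S(D)<n$, there is $0\neq\psi\in k^n$ with $\varepsilon_S(D)\psi=0$. By (4) some column $\binom{\psi}{\chi}$ with $\chi\in k^l$ lies in the kernel of $\varepsilon(A')$. Then $(\psi,\chi,0)^T$ lies in the kernel of $\varepsilon(\hat C)$, so $\operatorname{rank}\varepsilon(\hat C)<n+2l$.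

So (G2) for $R$ applies to $\hat C$. It gives a tf $R$-module $\tilde W$, an $R$-linear map $\theta:E\to\tilde W$ (the one sending the basis of $E$ to the entries of the solution column) that kills all rows of $\hat C$, and an $R$-linear $\tilde\varphi:\tilde W\to{}_\varepsilon k$, such that $\Phi=\tilde\varphi\theta$ is nonzero on some basis element of $E$.

**Step 7: the functional $\varphi$.** We check that $\Phi$ descends to $W$, sees $\bar w$, and is $S$-linear.

The map $\theta$ kills the rows of $A$ and $\rho_1,\dots,\rho_c$, and $\tilde W$ is tf. So $\theta(Q)=0$ by Lemma 5, and $\Phi$ induces an $R$-linear $\varphi:W\to{}_\varepsilon k$.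

For $j\le c$ we have $0=\Phi(\rho_j)=\Phi(\upsilon(\zeta_j))-\varepsilon(h)\Phi(v_j)=\Phi(\upsilon(\zeta_j))$, with $\Phi$ applied to the column $v_j$ entrywise. For $j>c$ also $\Phi(\upsilon(\zeta_j))=0$, since $\upsilon(\zeta_j)$ is a row of $\hat C$. The $\zeta_j$ form a basis of $Z$, so $\Phi(u_i)=0$ for all $i$. Since $\Phi$ kills the rows of $A$, now
$$\varepsilon(A')\binom{\Phi(w)}{\Phi(z)}=0.$$
If $\Phi(w)=0$, the lower block of (4) gives $\Phi(z)=0$, and then $\Phi$ vanishes on the whole basis of $E$, a contradiction. So $\varphi(\bar w)=\Phi(w)\ne0$.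

Finally $\varphi(X(W^m))=0$: on $GW^q$ because $\varphi(hv)=\varepsilon(h)\varphi(v)=0$, on $\bar Z$ because $\varphi(\bar u_i)=0$, and on the complement because $X=0$ there. Hence $\varphi(x_jw')=0=\varepsilon_S(x_j)\varphi(w')$ for all $w'\in W$, and $\varphi$ is $S$-linear into ${}_{\varepsilon_S}k$. So $W,\bar w,\varphi$ satisfy (G2) for $D$, and $S$ is good. $\square$

Note the different roles of the last two groups of rows of $\hat C$. The $\rho_j$ are imposed on $W$ itself. The rows $\upsilon(\zeta_j)$ with $j>c$ are imposed only on the functional. Together they are always exactly $l$ rows, one for each $u$, and this is why $p-n$ does not grow.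

## Treating all pairs, and the proof of Theorem 1

**Lemma 12.** Every good $R$ has a good extension $R^+$ such that for all $q\ge1$, $G\in R^{m\times q}$, $h\in R^q$:
$$\text{either }h\in(R^+)^mG,\quad\text{or there is }y\in(R^+)^q\text{ with }Gy=0,\ hy\ne0.\tag{5}$$

*Proof.* Well-order all pairs over $R$ as $(G_\alpha,h_\alpha)_{\alpha<\kappa}$, with $\kappa$ an ordinal. Put $T_0=R$. Given the good extension $T_\alpha$ of $R$, with $\alpha<\kappa$, let $T_{\alpha+1}$ be the extension of $T_\alpha$ given by Lemma 11 for $(G_\alpha,h_\alpha)$ if $h_\alpha\in\overline{T_\alpha^mG_\alpha}$ (closure over $T_\alpha$), and by Lemma 10 otherwise. At limit ordinals take unions, which are good by Lemma 8. Let $R^+=T_\kappa$. An equation $xG=h$ persists in extensions, and so do $Gy=0$ and $hy\ne0$, because extensions are injective. So (5) holds for every pair over $R$. $\square$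

*Proof of Theorem 1.* Let $R^{(0)}=k[s_0,\dots,s_m]$, which is good by Lemma 9. Put $R^{(i+1)}=(R^{(i)})^+$ and $R=\bigcup_iR^{(i)}$, which is good by Lemma 8.

**Step 1: $R$ is right $F_m$-injective.** A pair $(G,h)$ over $R$ has finitely many entries, so it lives over some $R^{(i)}$, and by (5) one of the two alternatives holds in $R^{(i+1)}$, hence in $R$. So the condition of Lemma 3 holds for $R$.

**Step 2: condition (1).** (G1) is $\bigcap_ir(s_i)=0$. If $\sum u_is_i=1$ with $u_i\in R$, applying $\varepsilon$ gives $0=1$; so $\sum Rs_i\ne R$.

As we saw at the beginning, (1) makes $f:sR\to R$, $sr\mapsto r$, a well-defined homomorphism on a cyclic free submodule of $R_R^{m+1}$ that does not extend to $R_R^{m+1}$. So $R$ is not right $F_{m+1}$-injective. For $m=1$ the ring is right $F$-injective and not right $FP$-injective, which is Corollary 2. $\blacksquare$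

## Matrix rings and Morita equivalence

The properties $F_d$ of $R$ can be read as $F$-injectivity of its matrix rings.

**Proposition 13.** For a ring $R$ and $d\ge1$, $M_d(R)$ is right $F$-injective if and only if $R$ is right $F_d$-injective. Hence for the ring $R$ of Theorem 1, $M_d(R)$ is right $F$-injective exactly for $d\le m$. In particular (case $m=1$) right $F$-injectivity is not Morita invariant.

*Proof.* Let $e=e_{11}\in M_d(R)$. The functor $V\mapsto Ve$ is the Morita equivalence from right $M_d(R)$-modules to right modules over $eM_d(R)e\cong R$. It sends $M_d(R)$ to $M_d(R)e$, the module $R_R^d$ of columns. An equivalence preserves inclusions and finite generation, so finitely generated right ideals of $M_d(R)$ correspond to finitely generated submodules $N\subseteq R^d_R$. Thus $M_d(R)$ is right $F$-injective if and only if every homomorphism $N\to R^d$, with $N\subseteq R^d$ finitely generated, extends to $R^d\to R^d$. Working componentwise in the target, this holds if and only if every homomorphism $N\to R$ extends to $R^d$, which is $F_d$.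

The ring of Theorem 1 satisfies $F_m$, hence $F_d$ for $d\le m$. It does not satisfy $F_{m+1}$, hence it satisfies no $F_d$ with $d\ge m+1$. For $m=1$, $R$ is right $F$-injective and the Morita equivalent ring $M_2(R)$ is not. $\square$
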